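\title{Prime Hopf algebras of GK-dimension one with no nontrivial normal commutative Hopf subalgebra}

\begin{abstract}
A conjecture in a paper of Liu predicts that every affine noetherian prime Hopf algebra of Gelfand--Kirillov dimension one over an algebraically closed field $k$ of characteristic zero is an extension of a finite-dimensional Hopf algebra by the coordinate algebra of a connected algebraic group of dimension one. We disprove it. For every odd $n\ge1$ we construct a pointed counterexample $H_n$; the smallest of them is the smash product of $R=k\langle y_1,y_2\rangle/(y_1^2,y_2^2)$ with the group algebra of the dihedral group of order $8$. We determine all normal Hopf subalgebras of $H_n$ and find that the only commutative one is $k$. In a natural class of Hopf algebras $R\# k\Gamma$ with $\Gamma$ finite we determine the prime ones and show that the $H_n$ are exactly those for which the conjecture fails.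
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The conjecture}

Throughout, $k$ is an algebraically closed field of characteristic $0$, and vector spaces and tensor products are over $k$. An algebra is \emph{affine} if it is finitely generated, and \emph{prime} if $IJ\neq0$ for any two nonzero ideals $I,J$; a commutative algebra is prime exactly when it is a domain. The \emph{Gelfand--Kirillov dimension} (GK-dimension) of an affine algebra measures its growth: it is $\limsup_{d\to\infty}\log\dim W^d/\log d$, where $W$ is any finite-dimensional generating subspace containing $1$. Finite-dimensional algebras have GK-dimension zero and $k[x]$ has GK-dimension one.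

Let $H$ be a Hopf algebra with comultiplication $\Delta(h)=h_{(1)}\otimes h_{(2)}$, counit $\varepsilon$ and antipode $S$. A Hopf subalgebra $A\subseteq H$ is \emph{normal} if it is stable under both adjoint actions, that is,
\[
\operatorname{ad}_\ell(h)(a)=h_{(1)}aS(h_{(2)})\in A,\qquad \operatorname{ad}_r(h)(a)=S(h_{(1)})ah_{(2)}\in A\qquad(h\in H,\ a\in A).
\]
Its augmentation ideal is $A^+=A\cap\ker\varepsilon$. A sequence of Hopf algebra maps $k\to A\xrightarrow{\iota}H\xrightarrow{p}B\to k$ is \emph{exact} if $\iota$ is injective, $p$ is surjective, $\iota(A)$ is a normal Hopf subalgebra of $H$, $\ker p=H\iota(A)^+$, and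
\[
\iota(A)=H^{\mathrm{co}\,p}:=\{h\in H:(\mathrm{id}\otimes p)\Delta(h)=h\otimes1\}.
\]
We identify $A$ with $\iota(A)$. The model is a normal subgroup $\Sigma$ of a group $\Gamma$: the adjoint actions of group elements are conjugations, and $k\to k\Sigma\to k\Gamma\to k[\Gamma/\Sigma]\to k$ is exact. The following conjecture comes from \cite{Liu}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $H$ be an affine noetherian prime Hopf algebra of GK-dimension one with bijective antipode. Then there is an exact sequence of Hopf algebras}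
\begin{equation}\label{eq:conj}
k\longrightarrow\mathcal O(G)\longrightarrow H\longrightarrow B\longrightarrow k
\end{equation}
\emph{in which $\mathcal O(G)$ is the coordinate algebra of a connected algebraic group $G$ of dimension one and $B$ is a finite-dimensional Hopf algebra.}
\medskip

A nonzero $g\in H$ is \emph{group-like} if $\Delta(g)=g\otimes g$; the group-likes form a group $G(H)$. For $g\in G(H)$ put
\[
P_g(H)=\{h\in H:\Delta(h)=h\otimes1+g\otimes h\}.
\]
Elements of $P_g(H)$ are called \emph{skew-primitive}, and those of $P_1(H)$ \emph{primitive}. A connected affine algebraic group of dimension one over $k$ is $\mathbb G_m$ or $\mathbb G_a$. Now $\mathcal O(\mathbb G_m)=k[x^{\pm1}]$ with $x$ group-like, and $\mathcal O(\mathbb G_a)=k[x]$ with $x$ primitive. This gives the necessary condition that we shall violate: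
\begin{equation}\label{eq:test}
\text{if }\mathcal O(G)\text{ is a Hopf subalgebra of }H,\text{ then } G(H)\text{ is infinite or }P_1(H)\neq0.
\end{equation}

\subsection{Why one would expect it}\label{sub:why}

If $H$ is commutative, then it is an affine domain, hence the coordinate algebra of a connected group of dimension one, and \eqref{eq:conj} holds with $B=k$. For the infinite dihedral group $D_\infty=\langle x,s\mid s^2=1,\ sxs=x^{-1}\rangle$ we have the sequence $k\to k[x^{\pm1}]\to kD_\infty\to k\mathbb Z_2\to k$, and $kD_\infty$ is prime: inverting the nonzero elements of the central subalgebra $k[x+x^{-1}]$ produces the skew group ring $k(x)*\mathbb Z_2$, to which Lemmas \ref{lem:loc} and \ref{lem:skew} below apply.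

The third example is more instructive, because primeness is really used. Let $\lambda\in k$ be a primitive $m$-th root of unity, let $M$ be a multiple of $m$, and let
\[
T=k\langle g,x\mid g^M=1,\ gx=\lambda xg\rangle,\qquad \Delta(g)=g\otimes g,\qquad\Delta(x)=x\otimes1+g\otimes x .
\]
Since $(g\otimes x)(x\otimes1)=\lambda(x\otimes1)(g\otimes x)$, the $q$-binomial theorem \eqref{eq:qbin} gives $\Delta(x^m)=x^m\otimes1+g^m\otimes x^m$. So $g^m$ is the obstruction to $x^m$ being primitive. But $g^m$ is central. If $M>m$, the average of the elements of $\langle g^m\rangle$ is a central idempotent other than $0$ and $1$, and $T$ is not prime. If $M=m$, then $T$ is prime, since it localizes to $k(x)*\mathbb Z_m$ with a faithful action, and $x^m$ is central and primitive, so that $k\to k[x^m]\to T\to T/Tx^m\to k$ is a sequence \eqref{eq:conj} with $\dim T/Tx^m=m^2$ (Lemma \ref{lem:exact}). In this family primeness removes precisely the obstruction, and one would guess that it always does. We show that with two skew-primitive generators and a group element that interchanges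 them, the obstruction can survive in a prime algebra.

\subsection{Results}

Let $R=k\langle y_1,y_2\rangle/(y_1^2,y_2^2)$. If a group $\Gamma$ acts on $R$ by algebra automorphisms, the \emph{smash product} $R\# k\Gamma$ is the space $\bigoplus_{g\in\Gamma}Rg$ with multiplication $(rg)(r'g')=r\,(g\cdot r')\,gg'$.

\begin{definition}\label{def:Hn}
Let $n\ge1$ be odd and let $\zeta\in k$ be a primitive $n$-th root of unity. The algebra $H_n$ has generators $b_1,b_2,\tau,c,y_1,y_2$ and relations
\begin{gather*}
b_1^2=b_2^2=\tau^2=c^n=1,\qquad b_1b_2=b_2b_1,\qquad \tau b_1\tau=b_2,\qquad c\text{ commutes with }b_1,b_2,\tau,\\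
y_1^2=y_2^2=0,\qquad b_iy_i=-y_ib_i,\qquad b_iy_j=y_jb_i\ \ (i\neq j),\\
\tau y_1=y_2\tau,\qquad\tau y_2=y_1\tau,\qquad cy_i=\zeta y_ic .
\end{gather*}
The elements $b_1,b_2,\tau,c$ are group-like, and $\Delta(y_i)=y_i\otimes1+b_i\otimes y_i$, $\varepsilon(y_i)=0$, $S(y_i)=-b_i^{-1}y_i$. We put $\Gamma_n=\langle b_1,b_2,\tau,c\rangle\cong D_4\times\mathbb Z_n$, where $D_4$ is the dihedral group of order $8$. Thus $H_n=R\# k\Gamma_n$, and $H_1=R\# kD_4$.
\end{definition}

\begin{theorem}\label{thm:counter}
For every odd $n\ge1$, $H_n$ is an affine noetherian prime Hopf algebra of GK-dimension one with bijective antipode, and it contains no Hopf subalgebra isomorphic to $\mathcal O(G)$ with $G$ a connected algebraic group of dimension one. Hence the conjecture is false.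
\end{theorem}

One could try to repair the conjecture by allowing any commutative Hopf algebra in place of $\mathcal O(G)$. The second theorem rules this out.

\begin{theorem}\label{thm:normal}
Let $n\ge1$ be odd. The normal Hopf subalgebras of $H_n$ are exactly $k$ and the algebras $R\# k\Sigma$ with $\langle b_1,b_2\rangle\subseteq\Sigma\le\Gamma_n$. In particular $H_n$ has no infinite-dimensional normal commutative Hopf subalgebra and is not a finite module over any normal commutative Hopf subalgebra. Every exact sequence $k\to A\to H_n\to B\to k$ with $\dim B<\infty$ has $A=R\# k\Sigma$, which is noncommutative, and $B=k[\Gamma_n/\Sigma]$ with $\Gamma_n/\Sigma$ cyclic of order dividing $2n$.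
\end{theorem}

The third theorem places the $H_n$ in the class obtained by letting the group vary.

\begin{definition}\label{def:class}
Let $\Gamma$ be a finite group acting on $V=ky_1\oplus ky_2$ and permuting the lines $ky_1,ky_2$; write $g(ky_i)=ky_{g(i)}$. Let $b_1,b_2\in\Gamma$ satisfy
\begin{equation}\label{eq:datum}
b_i\cdot y_i=-y_i,\qquad gb_ig^{-1}=b_{g(i)}\qquad(g\in\Gamma,\ i=1,2).
\end{equation}
The action extends to $R$, and $H(\Gamma,V,b_1,b_2)$ denotes $R\# k\Gamma$ with the elements of $\Gamma$ group-like and $\Delta(y_i)=y_i\otimes1+b_i\otimes y_i$. Let $N\le\Gamma$ be the subgroup stabilizing both lines, and let $N_1=\{g\in N:\det(g|_V)=1\}$.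
\end{definition}

All these are affine noetherian Hopf algebras of GK-dimension one with bijective antipode (Section \ref{sec:structure}), so the conjecture applies to the prime ones.

\begin{theorem}\label{thm:dich}
Let $H=H(\Gamma,V,b_1,b_2)$.
\begin{enumerate}
\item[(1)] $H$ is prime if and only if $\Gamma$ acts faithfully on $V$ and either $\Gamma=N$ and $N_1=1$, or $\Gamma\neq N$ and $|N_1|\le2$.
\item[(2)] Let $H$ be prime. Then $H$ admits no exact sequence \eqref{eq:conj} if and only if $\Gamma\neq N$ and $b_1\neq b_2$, and this happens if and only if $H\cong H_n$ for some odd $n$. The $H_n$ are pairwise non-isomorphic.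
\end{enumerate}
\end{theorem}

The two parts fit together as follows. As in $T$, a power of a suitable element is skew-primitive, and its group-like, the obstruction, lies in $N_1$. When no group element interchanges the two lines, primeness forces $N_1=1$. When one does, $N_1=\{\pm I\}$ is compatible with primeness, and the obstruction may be $-I$.

\section{Tools}\label{sec:tools}

\subsection{Adjoint actions and exact sequences}

We have $\operatorname{ad}_\ell(hh')=\operatorname{ad}_\ell(h)\operatorname{ad}_\ell(h')$ and $\operatorname{ad}_r(hh')=\operatorname{ad}_r(h')\operatorname{ad}_r(h)$, so normality can be tested on algebra generators $h$ of $H$. A group-like $g$ acts by $a\mapsto gag^{-1}$ and $a\mapsto g^{-1}ag$. If $y\in P_b(H)$, then $\varepsilon(y)=0$ and $S(y)=-b^{-1}y$, hence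
\begin{equation}\label{eq:ad}
\operatorname{ad}_\ell(y)(a)=ya-bab^{-1}y,\qquad\operatorname{ad}_r(y)(a)=b^{-1}(ay-ya).
\end{equation}

\begin{lemma}\label{lem:exact}
Let $A$ be a normal Hopf subalgebra of $H$ such that $H$ is free as a left and as a right $A$-module. Then $HA^+$ is a Hopf ideal and $k\to A\to H\xrightarrow{p}H/HA^+\to k$ is exact.
\end{lemma}

\begin{proof}
For $a\in A^+$ the identities $ha=\operatorname{ad}_\ell(h_{(1)})(a)\,h_{(2)}$ and $ah=h_{(1)}\operatorname{ad}_r(h_{(2)})(a)$ give $HA^+=A^+H$, so this is an ideal. It is a Hopf ideal because $\Delta(A^+)\subseteq A^+\otimes A+A\otimes A^+$ and $S(A^+)\subseteq A^+$. A nonzero free module is faithfully flat, and for a normal Hopf subalgebra $A$ over which $H$ is faithfully flat one has $A=H^{\mathrm{co}\,p}$ by \cite[Proposition 3.4.3]{Mont}.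
\end{proof}

\subsection{Pointed coalgebras}

The \emph{coradical} $C_0$ of a coalgebra $C$ is the sum of its simple subcoalgebras, and $C$ is \emph{pointed} if these are all one-dimensional, that is, spanned by group-likes. A subcoalgebra of a pointed coalgebra is pointed. The \emph{coradical filtration} is defined by $C_i=\Delta^{-1}(C\otimes C_{i-1}+C_0\otimes C)$; it exhausts $C$, and if $C_1=C_0$ then $C_i=C_0$ for all $i$ by induction, so $C=C_0$. We use two facts.
\begin{enumerate}
\item[(F1)] If $F_0\subseteq F_1\subseteq\cdots$ are subspaces with union $C$ and $\Delta(F_i)\subseteq\sum_jF_j\otimes F_{i-j}$, then $C_0\subseteq F_0$ \cite[Lemma 5.3.4]{Mont}.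
\item[(F2)] (Taft--Wilson) If $C$ is pointed, then $C_1$ is spanned by the group-likes and the elements $a$ with $\Delta(a)=a\otimes g+g'\otimes a$ for some group-likes $g,g'$ \cite[Theorem 5.4.1]{Mont}.
\end{enumerate}
In particular, a pointed Hopf algebra $A$ with $G(A)=\{1\}$ and $P_1(A)=0$ has $A_1=k=A_0$ and therefore equals $k$.

\subsection{The $q$-binomial theorem}

If $YX=\lambda XY$ with $\lambda\in k^\times$, then $(X+Y)^m=\sum_i\binom mi_\lambda X^iY^{m-i}$, where $\binom mi_\lambda$ is the value at $q=\lambda$ of the polynomial $(m)_q!/\bigl((i)_q!\,(m-i)_q!\bigr)$ and $(j)_q=1+q+\dots+q^{j-1}$. If $\lambda$ is a primitive $m$-th root of unity with $m\ge2$, then $(m)_\lambda=0$ while $(j)_\lambda\neq0$ for $0<j<m$. Hence, including the trivial case $m=1$,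
\begin{equation}\label{eq:qbin}
YX=\lambda XY,\quad\lambda\text{ a primitive $m$-th root of unity}\quad\Longrightarrow\quad(X+Y)^m=X^m+Y^m .
\end{equation}

\subsection{Two lemmas on primeness}

\begin{lemma}\label{lem:loc}
Let $\mathcal S$ be a multiplicatively closed set of central non-zero-divisors of an algebra $H$, and let $Q=\mathcal S^{-1}H\supseteq H$. If $Q$ is simple, then $H$ is prime. If $Q$ has a central idempotent $e\neq0,1$, then $H$ is not prime.
\end{lemma}

\begin{proof}
Let $Q$ be simple and let $I,J$ be nonzero ideals of $H$. Then $\mathcal S^{-1}I$ and $\mathcal S^{-1}J$ are nonzero ideals of $Q$ and contain $1$, so there are $s\in I\cap\mathcal S$ and $s'\in J\cap\mathcal S$, and $0\neq ss'\in IJ$. If $e\neq 0,1$ is a central idempotent of $Q$, choose $s\in\mathcal S$ with $se\in H$. Then $se$ and $s(1-e)$ are nonzero central elements of $H$ with product $0$, and so the ideals that they generate have product $0$.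
\end{proof}

If a group $G$ acts on a field $F$ by automorphisms, the \emph{skew group ring} $F*G$ is $\bigoplus_{g\in G}Fg$ with $gf=g(f)g$.

\begin{lemma}\label{lem:skew}
If a finite group $G$ acts faithfully on a field $F$, then $F*G$ is simple.
\end{lemma}

\begin{proof}
In a nonzero ideal $J$ choose $a=\sum_ha_hh\neq0$ with the smallest number of nonzero coefficients. Multiplying on the right by an element of $G$, we may assume $a_1\neq0$. Suppose $a_g\neq0$ for some $g\neq1$, and choose $f\in F$ with $g(f)\neq f$. Then $fa-af=\sum_h(f-h(f))a_hh\in J$ has nonzero coefficient at $g$, zero coefficient at $1$, and zero coefficient wherever $a$ has. This contradicts the choice of $a$. So $a\in F^\times$ and $J=F*G$.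
\end{proof}

\section{The algebra $H_1$ by hand}\label{sec:hand}

The mechanism is visible in $H_1$. We use here what Section \ref{sec:structure} proves in general: the products $wg$, with $w$ an alternating word in $y_1,y_2$ and $g\in D_4$, form a basis, and $G(H_1)=D_4$. Put
\[
u=y_1y_2,\qquad v=y_2y_1,\qquad t=u+v,\qquad z=u-v,\qquad\omega=b_1b_2 .
\]
Then $uv=vu=0$ and $\omega y_i=-y_i\omega$.

\emph{The search for a primitive element.} Since $G(H_1)$ is finite, \eqref{eq:test} says that the conjecture needs a nonzero primitive element. In degree one, $y_i$ carries the group-like $b_i\neq1$. In degree two, $b_1$ commutes with $y_2$ and $b_2$ with $y_1$, so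
\begin{align*}
\Delta(u)&=u\otimes1+y_1b_2\otimes y_2+y_2b_1\otimes y_1+\omega\otimes u,\\
\Delta(v)&=v\otimes1+y_2b_1\otimes y_1+y_1b_2\otimes y_2+\omega\otimes v .
\end{align*}
The middle terms agree, and they cancel only in multiples of $z$:
\begin{equation}\label{eq:z}
\Delta(z)=z\otimes1+\omega\otimes z .
\end{equation}
The pair $(z,\omega)$ plays the role of $(x,g)$ in $T$, but now $\omega z=z\omega$: this is the case $m=1$, $M=2$, with obstruction $\omega\neq1$. Passing to powers does not help. In
\[
\Delta(z^2)=z^2\otimes1+2z\omega\otimes z+1\otimes z^2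
\]
the group-like has become $1$, but the middle term survives. Proposition \ref{prop:skew} shows that there are no other candidates.

\emph{A large commutative Hopf subalgebra that is not normal.} By \eqref{eq:z}, $k[z,\omega]$ is a commutative Hopf subalgebra with basis $z^i,z^i\omega$ $(i\geq0)$. It is the coordinate algebra of the disconnected group of pairs $(a,e)\in k\times\{\pm1\}$ with $(a,e)(a',e')=(a+ea',ee')$. This group contains $\mathbb G_a$, but it is generated by the elements $(a,-1)$ of order two and so has no nonzero homomorphism to $\mathbb G_a$; this is why $k[z,\omega]$ has no nonzero primitive element. Since $z^2=u^2+v^2=t^2$ and $H_1$ is a finite module over $k[t]$ (Proposition \ref{prop:matrix}), it is a finite module over $k[z,\omega]$. However, \eqref{eq:ad} gives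
\[
\operatorname{ad}_\ell(y_i)(\omega)=y_i\omega-\omega y_i=2y_i\omega,
\]
so a normal Hopf subalgebra containing $\omega$ contains $y_1$ and $y_2$ and is not commutative. The statements of this paragraph hold equally in every $H_n$.

\emph{Why the obstruction does not destroy primeness.} In $k[z,\omega]$ the idempotents $(1\pm\omega)/2$ are central. In $H_1$ they are not, since $y_i$ interchanges them. They reappear in disguise in the subalgebra $H'=R\# k\langle b_1,b_2\rangle$, obtained by leaving out $\tau$. Let
\[
a_\pm=u^2(1\pm\omega)+v^2(1\mp\omega).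
\]
These elements commute with $b_1,b_2$. From $y_1u=0=vy_1$ and $y_1v^2=u^2y_1$ we get $y_1a_\pm=y_1v^2(1\mp\omega)=u^2y_1(1\mp\omega)=a_\pm y_1$, and from $y_2v=0=uy_2$ and $y_2u^2=v^2y_2$ we get $y_2a_\pm=y_2u^2(1\pm\omega)=v^2y_2(1\pm\omega)=a_\pm y_2$. So $a_+,a_-$ are central in $H'$. Moreover $a_+a_-=(u^4+v^4)(1-\omega^2)=0$ and $a_++a_-=2t^2$. Thus $H'$ is not prime: after inverting $t^2$ it splits into two factors. So far, primeness would still remove the obstruction, as in $T$. But conjugation by $\tau$ interchanges $u$ and $v$ and fixes $\omega$, so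
\[
\tau a_+\tau^{-1}=a_- .
\]
An ideal of $H_1$ is stable under $\tau$ and so cannot be confined to one factor. Section \ref{sec:prime} turns this into a proof that $H_1$ is prime.

\section{Structure of the Hopf algebras $R\# k\Gamma$}\label{sec:structure}

Let $(\Gamma,V,b_1,b_2)$ be as in Definition \ref{def:class} and $H=H(\Gamma,V,b_1,b_2)$. We keep the notation $u=y_1y_2$, $v=y_2y_1$, $t=u+v$, $\omega=b_1b_2$. As $b_i$ stabilizes $ky_i$, it stabilizes both lines; so $b_1,b_2\in N$, and they commute with each other by \eqref{eq:datum}. Define $q_1,q_2\in k^\times$ by $b_1\cdot y_2=q_1y_2$ and $b_2\cdot y_1=q_2y_1$. In the basis $y_1,y_2$ the elements of $N$ act by diagonal matrices, in particular $b_1$ by $\operatorname{diag}(-1,q_1)$ and $b_2$ by $\operatorname{diag}(q_2,-1)$, and the elements of $\Gamma\setminus N$ act by antidiagonal matrices. The index of $N$ in $\Gamma$ is at most $2$.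

The algebra $R$ has as a basis the words in $y_1,y_2$ with no repeated adjacent letter: the empty word and two \emph{alternating words} of each length $d\ge1$. Grade $H$ by $\deg g=0$ for $g\in\Gamma$ and $\deg y_i=1$.

\begin{proposition}\label{prop:hopf}
$H$ is a graded Hopf algebra with $H_0=k\Gamma$, $\varepsilon(y_i)=0$, $S(y_i)=-b_i^{-1}y_i$ and $S^4=\mathrm{id}$. It is pointed and $G(H)=\Gamma$.
\end{proposition}

\begin{proof}
Start from $T(V)\# k\Gamma$, where $T(V)$ is the tensor algebra. It is generated by $\Gamma$ and $y_1,y_2$ subject to the relations of $\Gamma$ and $gy_i=(g\cdot y_i)g$. Let $g\cdot y_i=\alpha y_j$. The second condition in \eqref{eq:datum} gives $gb_i=b_jg$, which is exactly what $\Delta$ and $S$ need: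
\begin{gather*}
\Delta(g)\Delta(y_i)=gy_i\otimes g+gb_i\otimes gy_i=\alpha y_jg\otimes g+b_jg\otimes\alpha y_jg=\Delta(\alpha y_j)\Delta(g),\\
S(g)S(\alpha y_j)=-g^{-1}b_j^{-1}\alpha y_j=-b_i^{-1}g^{-1}(gy_ig^{-1})=S(y_i)S(g).
\end{gather*}
So $\Delta$ and $\varepsilon$ extend to algebra maps and $S$ to an anti-homomorphism. The axioms can be checked on generators: both iterated coproducts of $y_i$ equal $y_i\otimes1\otimes1+b_i\otimes y_i\otimes1+b_i\otimes b_i\otimes y_i$, and $S(y_i)+b_i^{-1}y_i=0=y_i+b_iS(y_i)$.

The first condition in \eqref{eq:datum} gives $b_iy_i=-y_ib_i$, so the middle terms of $\Delta(y_i)^2$ cancel: $\Delta(y_i^2)=y_i^2\otimes1+b_i^2\otimes y_i^2$. Also $S(y_i^2)=-b_i^{-2}y_i^2$ and $\varepsilon(y_i^2)=0$. Hence $y_1^2,y_2^2$ generate a Hopf ideal, and since $\Gamma$ permutes the lines $ky_i^2$, the quotient is $R\# k\Gamma$. All structure maps are homogeneous. The algebra endomorphism $S^2$ fixes $\Gamma$ and sends $y_i$ to $b_i^{-1}y_ib_i=-y_i$, so $S^4=\mathrm{id}$.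

By (F1) applied to $F_i=\bigoplus_{j\le i}H_j$, every simple subcoalgebra $D$ of $H$ lies in $k\Gamma$. If $\sum_ga_gg\in D$ with $a_\gamma\neq0$, then applying $\mathrm{id}\otimes(\text{coefficient of }\gamma)$ to $\sum_ga_g\,g\otimes g\in D\otimes D$ gives $\gamma\in D$, so $D=k\gamma$. Thus $H$ is pointed with $G(H)=\Gamma$.
\end{proof}

The projection $\pi\colon H\to H_0=k\Gamma$ is a Hopf algebra map. For a word $w=y_{i_1}\cdots y_{i_d}$ let $b_w=b_{i_1}\cdots b_{i_d}$. Both sides of the following identities are multiplicative and agree on generators: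
\begin{equation}\label{eq:pi}
(\mathrm{id}\otimes\pi)\Delta(rg)=rg\otimes g\quad(r\in R,\ g\in\Gamma),\qquad(\pi\otimes\mathrm{id})\Delta(w)=b_w\otimes w .
\end{equation}

To study $H$ as a ring we replace $R$ by matrices. Let $e_{ij}$ be the matrix units of $M_2(k)$.

\begin{proposition}\label{prop:matrix}
\begin{enumerate}
\item[(a)] The element $t$ is central in $R$ and transcendental over $k$; the map $y_1\mapsto e_{12}$, $y_2\mapsto te_{21}$ embeds $R$ in $M_2(k[t])$ and sends $t$ to $tI$; and $R$ is free over $k[t]$ with basis $1,y_1,y_2,u$.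
\item[(b)] There is a character $\psi\colon\Gamma\to k^\times$ with $gtg^{-1}=\psi(g)t$, and $\psi(g)=\det(g|_V)$ for $g\in N$.
\item[(c)] For every $m\ge1$, $H$ is free of rank $4m|\Gamma|$ as a left and as a right $k[t^m]$-module.
\item[(d)] $H$ is affine, noetherian and of GK-dimension one.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $t_0$ be an indeterminate. The matrices $e_{12}$ and $t_0e_{21}$ have square zero, so they define a map $R\to M_2(k[t_0])$. The alternating words are $1$, $u^{j+1}$, $v^{j+1}$, $u^jy_1$, $v^jy_2$ with $j\ge0$, and their images $I$, $t_0^{j+1}e_{11}$, $t_0^{j+1}e_{22}$, $t_0^je_{12}$, $t_0^{j+1}e_{21}$ are linearly independent. So the map is injective and sends $t$ to $t_0I$, and we write $t$ for $t_0$. The image is $k[t]I\oplus k[t]e_{12}\oplus k[t]te_{21}\oplus k[t]te_{11}$.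

(b) If $g$ acts as $\operatorname{diag}(\alpha,\beta)$, it multiplies $u$ and $v$ by $\alpha\beta$. If $g\cdot y_1=\alpha y_2$ and $g\cdot y_2=\beta y_1$, then $g\cdot u=\alpha\beta v$ and $g\cdot v=\alpha\beta u$. In both cases $g\cdot t=\alpha\beta t$.

(c) We have $H=\bigoplus_gRg=\bigoplus_ggR$, and $R$ is free of rank $4m$ over its central subalgebra $k[t^m]$.

(d) If $\psi^L=1$, then $t^L$ is central in $H$, and $H$ is a finite module over the central noetherian subalgebra $k[t^L]$; so $H$ is noetherian. The space $W=H_0\oplus H_1$ generates $H$, and $W^d=\bigoplus_{j\le d}H_j$ has dimension $(2d+1)|\Gamma|$.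
\end{proof}

\begin{example}\label{ex:Hn}
Let $n$ be odd and consider the matrices $b_1=\operatorname{diag}(-1,1)$, $b_2=\operatorname{diag}(1,-1)$, $\tau=e_{12}+e_{21}$, $c=\zeta I$ acting on $V$. The first three generate the group of the $8$ signed permutation matrices, which meets $\langle c\rangle$ trivially because $n$ is odd, so the four matrices generate a group of order $8n$. They satisfy the relations in the first line of Definition \ref{def:Hn}, which present $D_4\times\mathbb Z_n$, of order $8n$. So $\Gamma_n$ is this matrix group. Condition \eqref{eq:datum} holds, the remaining relations of $H_n$ are those of $R\# k\Gamma_n$, and $H_n=H(\Gamma_n,V,b_1,b_2)$ with a faithful action, $q_1=q_2=1$ and $\omega=-I$. Writing $\mu_L$ for the group of $L$-th roots of unity, we have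
\begin{equation}\label{eq:NHn}
N=\{\operatorname{diag}(\alpha,\pm\alpha):\alpha\in\mu_{2n}\},\qquad N_1=\{\pm I\}.
\end{equation}
Indeed, $-\alpha^2=1$ is impossible for $\alpha\in\mu_{2n}$ because $4\nmid2n$, and $\alpha^2=1$ gives $\alpha=\pm1$.
\end{example}

\section{Primeness}\label{sec:prime}

We prove Theorem \ref{thm:dich}(1). If the kernel $Z$ of the action of $\Gamma$ on $V$ is nontrivial, then $|Z|^{-1}\sum_{g\in Z}g$ is a central idempotent of $H$ other than $0$ and $1$, and $H$ is not prime. So assume that the action is faithful and regard $\Gamma$ as a group of matrices. Then $N$ is abelian, and $N_1$ consists of matrices $\operatorname{diag}(\alpha,\alpha^{-1})$, so it is cyclic: $N_1=\langle g_0\rangle$ with $g_0=\operatorname{diag}(\xi,\xi^{-1})$, where $\xi$ is a primitive $s$-th root of unity and $s=|N_1|$.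

\subsection{Localization}

Choose $L$ with $\psi^L=1$, and let $\mathcal S=k[t^L]\setminus\{0\}$ and $K=k(t)$. The elements of $\mathcal S$ are central, and they are non-zero-divisors by Proposition \ref{prop:matrix}(c). A nonzero $f\in k[t]$ divides $\prod_{\eta\in\mu_L}f(\eta t)\in\mathcal S$, so $\mathcal S^{-1}k[t]=K$. Hence $\mathcal S^{-1}R=M_2(K)$, with
\[
e_{11}=t^{-1}u,\qquad e_{22}=t^{-1}v,\qquad e_{12}=y_1,\qquad e_{21}=t^{-1}y_2,
\]
and $Q=\mathcal S^{-1}H=\bigoplus_{g\in\Gamma}M_2(K)g$. By Lemma \ref{lem:loc} it suffices to show in each case that $Q$ is simple or has a nontrivial central idempotent. A symbol $\operatorname{diag}(\cdot,\cdot)$ now has two possible meanings, an element of $\Gamma$ or an element of $M_2(K)$; to keep them apart we write the latter in terms of $e_{11},e_{22}$.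

\subsection{The diagonal part}

Lemma \ref{lem:skew} concerns group actions on a field, while $N$ acts on a matrix ring. We therefore correct each $g\in N$ by a matrix so that it commutes with the matrix units and acts on $K$ alone. Conjugation by $g=\operatorname{diag}(\alpha,\beta)\in N$ sends $t\mapsto\alpha\beta t$, fixes $e_{11}$ and $e_{22}$, and sends $e_{12}\mapsto\alpha e_{12}$ and $e_{21}\mapsto(\alpha\beta t)^{-1}\beta y_2=\alpha^{-1}e_{21}$. On the matrix units this agrees with conjugation by $\alpha e_{11}+e_{22}$. Hence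
\[
c_g=(\alpha^{-1}e_{11}+e_{22})\,g\qquad(g=\operatorname{diag}(\alpha,\beta)\in N)
\]
commutes with all $e_{ij}$. Since $N$ commutes with $e_{11},e_{22}$, and $K$ is central in $M_2(K)$,
\[
c_gc_h=c_{gh},\qquad c_gf(t)=f(\det(g)t)\,c_g\qquad(g,h\in N,\ f\in K).
\]
So $C=\bigoplus_{g\in N}Kc_g$ is a subring isomorphic to the skew group ring $K*N$, in which $N$ acts through $\det$, with kernel $N_1$, and
\[
Q_N:=\bigoplus_{g\in N}M_2(K)g=\bigoplus_{g\in N}M_2(K)c_g=\bigoplus_{i,j}e_{ij}C\cong M_2(C).
\]
The element $c_{g_0}$ commutes with $K$, with every $c_h$ and with the $e_{ij}$, so it is central in $Q_N$, and $c_{g_0}^s=1$. Its spectral idempotents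
\[
\epsilon_j=\frac1s\sum_{i=0}^{s-1}\xi^{-ij}c_{g_0}^{\,i}\qquad(j\in\mathbb Z/s)
\]
are central in $Q_N$, orthogonal, have sum $1$, and are nonzero because the $c_g$ are linearly independent over $K$.

\begin{lemma}\label{lem:corner}
The ring $Q_N\epsilon_0$ is simple.
\end{lemma}

\begin{proof}
Since $\epsilon_0=s^{-1}\sum_{h\in N_1}c_h$, the element $c_g\epsilon_0=s^{-1}\sum_{h\in gN_1}c_h$ depends only on the coset $gN_1$, and different cosets give $K$-linearly independent elements. So $C\epsilon_0\cong K*(N/N_1)$, where $N/N_1$ acts faithfully on $K$. This ring is simple by Lemma \ref{lem:skew}, and so is $Q_N\epsilon_0\cong M_2(C\epsilon_0)$.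
\end{proof}

If $\Gamma=N$, then $Q=Q_N$. For $s=1$ we have $\epsilon_0=1$ and $Q$ is simple; for $s\ge2$, $\epsilon_0$ is a central idempotent other than $0$ and $1$. This proves Theorem \ref{thm:dich}(1) when $\Gamma=N$.

\subsection{The swap}

Let $\Gamma\neq N$ and fix $\sigma\in\Gamma\setminus N$, so that $Q=Q_N\oplus Q_N\sigma$. An antidiagonal matrix interchanges diagonal entries, $\sigma\operatorname{diag}(\alpha,\beta)\sigma^{-1}=\operatorname{diag}(\beta,\alpha)$. Applied to $b_2=\sigma b_1\sigma^{-1}$ this gives
\begin{equation}\label{eq:q}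
q_1=q_2=:q,\qquad b_1b_2^{-1}=\operatorname{diag}(-q^{-1},-q)\in N_1 .
\end{equation}
It follows that $s\ge2$: if $N_1=1$, then \eqref{eq:q} forces $q=-1$, so $-I=b_1\in N_1$, which is absurd. Thus the condition $|N_1|\le2$ in Theorem \ref{thm:dich}(1) means $N_1=\{\pm I\}$.

It remains to see how $\sigma$ permutes the $\epsilon_j$. Conjugation by $\sigma$ sends $u,v,t$ to $\psi(\sigma)v,\psi(\sigma)u,\psi(\sigma)t$, so it interchanges $e_{11}$ and $e_{22}$; and $\sigma g_0\sigma^{-1}=g_0^{-1}$. Therefore
\[
\sigma c_{g_0}\sigma^{-1}=(e_{11}+\xi^{-1}e_{22})\,g_0^{-1}=\xi^{-1}(\xi e_{11}+e_{22})\,g_0^{-1}=\xi^{-1}c_{g_0}^{-1},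
\]
and, substituting $i\mapsto-i$,
\begin{equation}\label{eq:perm}
\sigma\epsilon_j\sigma^{-1}=\frac1s\sum_i\xi^{-i(j+1)}c_{g_0}^{-i}=\epsilon_{-1-j}.
\end{equation}
The factor $\xi^{-1}$ decides the outcome. Without it $\sigma$ would act by $j\mapsto-j$ and fix $\epsilon_0$, which would then be central in $Q$. With it, $\sigma$ interchanges $\epsilon_0$ and $\epsilon_{-1}$, and these are distinct because $s\geq2$.

If $s\ge3$, then $\epsilon_0+\epsilon_{-1}$ is central in $Q_N$ and commutes with $\sigma$; it is a central idempotent of $Q$ other than $0$ and $1$, and $H$ is not prime.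

If $s=2$, then $\epsilon_0+\epsilon_1=1$ and $\sigma$ interchanges $\epsilon_0$ and $\epsilon_1$. Hence $Q\epsilon_0Q=Q$. Also $\epsilon_0Q_N\sigma\epsilon_0=Q_N\epsilon_0\epsilon_1\sigma=0$, so $\epsilon_0Q\epsilon_0=Q_N\epsilon_0$ is simple by Lemma \ref{lem:corner}. Let $J$ be a nonzero ideal of $Q$. Then $J=(Q\epsilon_0Q)J(Q\epsilon_0Q)\subseteq Q\epsilon_0J\epsilon_0Q$, so $\epsilon_0J\epsilon_0$ is a nonzero ideal of $\epsilon_0Q\epsilon_0$ and contains $\epsilon_0$. Thus $J\supseteq Q\epsilon_0Q=Q$. So $Q$ is simple and $H$ is prime. This completes the proof of Theorem \ref{thm:dich}(1). \qed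

\medskip
For $s=2$ we have $c_{g_0}=(e_{22}-e_{11})g_0$ with $g_0=-I$; in $H_1$ this gives $2t^2\epsilon_0=a_-$ and $2t^2\epsilon_1=a_+$, the elements of Section \ref{sec:hand}.

\begin{corollary}\label{cor:prime}
$H_n$ is prime for every odd $n$.
\end{corollary}

\begin{proof}
The action of $\Gamma_n$ is faithful, $\tau\notin N$, and $|N_1|=2$ by \eqref{eq:NHn}.
\end{proof}

\begin{remark}
Even $n$ give nothing further. For even $n$ the relations of Definition \ref{def:Hn} define a Hopf algebra that is not prime, because $\omega c^{n/2}\neq1$ acts trivially on $V$. If one uses instead the matrix group generated by $b_1,b_2,\tau,\zeta I$, one obtains $\Gamma_{n/2}$ when $n/2$ is odd, and when $4\mid n$ a group whose $N_1$ contains $\operatorname{diag}(\sqrt{-1},-\sqrt{-1})$, of order $4$, so that the algebra is again not prime.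
\end{remark}

\section{Skew-primitive elements of $H_n$}\label{sec:skew}

Fix an odd $n$, and let $H=H_n$, $\Gamma=\Gamma_n$, $z=u-v$. The elements $1,b_1,b_2,\omega$ of $\Gamma$ are distinct.

\begin{proposition}\label{prop:skew}
For $g\in\Gamma$ we have $P_g(H)=k(1-g)\oplus X_g$, where $X_{b_1}=ky_1$, $X_{b_2}=ky_2$, $X_\omega=kz$, and $X_g=0$ for all other $g$. In particular $P_1(H)=0$.
\end{proposition}

\begin{proof}
The elements $1-g$ and $y_i$ are skew-primitive as stated, and so is $z$, because the computation of \eqref{eq:z} uses only the relations among the $b_i$ and $y_j$. Conversely, $\Delta$ preserves the total degree, so $P_g(H)$ is a graded subspace and we may take $h\in P_g(H)$ homogeneous of degree $d$.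

Let $d=0$ and $h=\sum_\gamma a_\gamma\gamma$. Comparing the coefficients of $\gamma\otimes\gamma$ in $\Delta(h)=h\otimes1+g\otimes h$ gives $a_\gamma=0$ for $\gamma\neq1,g$, and $\varepsilon(h)=0$ then gives $h\in k(1-g)$.

Let $d\ge1$, so $\pi(h)=0$. Then $(\mathrm{id}\otimes\pi)\Delta(h)=h\otimes1$ and $(\pi\otimes\mathrm{id})\Delta(h)=g\otimes h$. By \eqref{eq:pi}, the first equation says $h\in R$, and the second says that $h$ is a combination of alternating words $w$ of length $d$ with $b_w=g$. For $d=1$ this means $h=0$, or $g=b_i$ and $h\in ky_i$ for some $i$.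

Let $d\ge2$. The element $h\otimes1+g\otimes h$ has components only in bidegrees $(d,0)$ and $(0,d)$, so all other components of $\Delta(h)$ vanish, and we test bidegree $(d-1,1)$. For an alternating word $w=x_1\cdots x_d$ with letters $x_i\in\{y_1,y_2\}$ this component of $\Delta(w)$ is
\[
\sum_{i=1}^dx_1\cdots x_{i-1}\,b_{x_i}\,x_{i+1}\cdots x_d\otimes x_i .
\]
For $1<i<d$ we have $x_{i-1}=x_{i+1}$ and $x_{i-1}b_{x_i}x_{i+1}=\pm x_{i-1}^2b_{x_i}=0$. Only the terms $i=1$ and $i=d$ remain.

\emph{Odd $d\ge3$.} The word that begins and ends with $y_i$ has $b_w=b_i\omega^{(d-1)/2}$. These group-likes differ for $i=1,2$, so $h=\alpha w$ for a single such word. Write $w=y_iw'=w''y_i$. The $(d-1,1)$-component is $\alpha(b_iw'+w''b_i)\otimes y_i=\alpha(\pm w'+w'')b_i\otimes y_i$. The words $w',w''$ have length $d-1\ge2$ and begin with different letters, so they are linearly independent and $\alpha=0$.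

\emph{Even $d=2j$.} Now $h=\alpha u^j+\beta v^j$, and $g=\omega^j$ if $h\neq0$. Let $w'=y_2y_1\cdots y_2$ be the word of length $2j-1$ with $u^j=y_1w'$ and $v^j=w'y_1$; it contains $y_1$ exactly $j-1$ times. The terms with second factor $y_1$ in the $(d-1,1)$-component come from the first letter of $u^j$ and the last letter of $v^j$:
\[
(\alpha b_1w'+\beta w'b_1)\otimes y_1=\bigl((-1)^{j-1}\alpha+\beta\bigr)w'b_1\otimes y_1 .
\]
So $\beta=(-1)^j\alpha$, and $h=\alpha(u^j+(-1)^jv^j)=\alpha z^j$ because $uv=vu=0$. As $z$ commutes with $\omega$, \eqref{eq:z} gives $\Delta(z^j)=\sum_i\binom jiz^i\omega^{j-i}\otimes z^{j-i}$. For $j\ge2$ the component of bidegree $(2,2j-2)$ is $jz\omega^{j-1}\otimes z^{j-1}$, which is nonzero because $k$ has characteristic $0$; hence $\alpha=0$. For $j=1$ we obtain $h\in kz$ and $g=\omega$.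
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:counter}]
By Example \ref{ex:Hn}, Propositions \ref{prop:hopf} and \ref{prop:matrix}, and Corollary \ref{cor:prime}, $H_n$ satisfies the hypotheses of the conjecture. Its group of group-likes $\Gamma_n$ is finite and $P_1(H_n)=0$, so by \eqref{eq:test} it has no Hopf subalgebra $\mathcal O(G)$ with $G$ connected of dimension one. In particular there is no sequence \eqref{eq:conj}.
\end{proof}

\section{Normal Hopf subalgebras of $H_n$}\label{sec:normal}

We prove Theorem \ref{thm:normal}, with $H=H_n$ and $\Gamma=\Gamma_n$. Let $A\neq k$ be a normal Hopf subalgebra and $\Sigma=G(A)=A\cap\Gamma$. This is a subgroup of $\Gamma$, and it is normal because group-likes act on $A$ by conjugation. We do not know in advance that $A$ is a graded subspace or is generated by elements of low degree, so we first locate a group-like in $A$ and then let the adjoint action produce the rest.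

\emph{Step 1: $\Sigma$ contains a scalar matrix $\lambda I$ with $\lambda\neq1$.} The Hopf algebra $A$ is pointed, and $P_1(A)\subseteq P_1(H)=0$. If $\Sigma=1$, the consequence of (F2) noted in Section \ref{sec:tools} gives $A=k$. So there is $g\in\Sigma$ with $g\neq1$. If $g$ is scalar we are done. If $g\notin N$, then $g\,(b_1g^{-1}b_1^{-1})=b_2b_1^{-1}=-I$ lies in $\Sigma$. If $g\in N$ is not scalar, then $g=\operatorname{diag}(\alpha,-\alpha)$ by \eqref{eq:NHn}, and $g\,(\tau g^{-1}\tau^{-1})=\operatorname{diag}(\alpha,-\alpha)\operatorname{diag}(-\alpha,\alpha)^{-1}=-I$ lies in $\Sigma$.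

\emph{Step 2: $y_1,y_2,b_1,b_2\in A$.} Let $g=\lambda I\in\Sigma$ with $\lambda\neq1$. It is central in $\Gamma$ and $gy_i=\lambda y_ig$, so \eqref{eq:ad} gives $\operatorname{ad}_\ell(y_i)(g)=y_ig-gy_i=(1-\lambda)y_ig\in A$. Since $g^{-1}\in A$, we get $y_i\in A$. Then $b_i\otimes y_i=\Delta(y_i)-y_i\otimes1\in A\otimes A$, so $b_i\in A$.

\emph{Step 3: $A=R\# k\Sigma$.} Step 2 gives $R\# k\Sigma\subseteq A$ and $\langle b_1,b_2\rangle\subseteq\Sigma$. Conversely, let $h=\sum_gr_gg\in A$ with $r_g\in R$, and fix $g$ with $r_g\neq0$; we must show that $g\in\Sigma$. For any linear form $\varphi$ on $H$, the maps $(\mathrm{id}\otimes\varphi)\Delta$ and $(\varphi\otimes\mathrm{id})\Delta$ preserve the subcoalgebra $A$. Taking for $\varphi$ the coefficient of $g$ in $\pi(\,\cdot\,)$ and using \eqref{eq:pi}, we get $(\mathrm{id}\otimes\varphi)\Delta(h)=r_gg\in A$. Let $r$ be the top homogeneous component of $r_g$, of degree $d$. The part of $\Delta(r_gg)$ whose left factor has degree $d$ is the $(d,0)$-component of $\Delta(rg)$, which is $rg\otimes g$ by \eqref{eq:pi}.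 If $\varphi$ vanishes on $H_j$ for $j\neq d$ and $\varphi(rg)=1$, then $(\varphi\otimes\mathrm{id})\Delta(r_gg)=g\in A$.

\emph{Step 4: the converse.} The subalgebra $k$ is normal. Let $\langle b_1,b_2\rangle\subseteq\Sigma\le\Gamma$. Then $R\# k\Sigma$ is a Hopf subalgebra, since $\Delta(y_i)$ and $S(y_i)$ involve only $y_i$ and $b_i$. The subgroup $\langle b_1,b_2\rangle$ is normal in $\Gamma$ with quotient $\mathbb Z_2\times\mathbb Z_n\cong\mathbb Z_{2n}$, generated by the images of $\tau$ and $c$; here we use that $n$ is odd. So $\Sigma$ is normal in $\Gamma$ with $\Gamma/\Sigma$ cyclic of order dividing $2n$, and $R\# k\Sigma$ is stable under conjugation by $\Gamma$. It is stable under the adjoint actions of $y_i$ by \eqref{eq:ad}, because it contains $y_i$ and $b_i$. Hence it is normal.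

\emph{Step 5: consequences.} In $R\# k\Sigma$ we have $b_1y_1=-y_1b_1\neq y_1b_1$. So $k$ is the only normal commutative Hopf subalgebra, and $H$ is not a finite module over it. In an exact sequence with $\dim B<\infty$ we have $B\cong H/HA^+$, so $A\neq k$ and $A=R\# k\Sigma$ as above. The kernel of the Hopf algebra map $H\xrightarrow{\pi}k\Gamma\to k[\Gamma/\Sigma]$ contains $A^+$, hence $HA^+$. It is spanned by $\bigoplus_{d\geq1}H_d=Hy_1+Hy_2$ and the elements $\gamma(g-1)$ with $\gamma\in\Gamma$, $g\in\Sigma$, all of which lie in $HA^+$. Thus $B=k[\Gamma/\Sigma]$. \qed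

\section{The dichotomy}\label{sec:dich}

We return to a general $H=H(\Gamma,V,b_1,b_2)$ and prove Theorem \ref{thm:dich}(2). The first task is to find the analog of the element $x^m\in T$. Expanding $\Delta(u)$ and $\Delta(v)$ produces middle terms in $y_2b_1\otimes y_1$ and $y_1b_2\otimes y_2$; in general only one of the two can be canceled, and the other has to be removed by passing to a power. Put
\[
x=u-q_1v,\qquad\lambda=q_1q_2=\psi(\omega),
\]
and let $m$ be the order of the root of unity $\lambda$. Note that $\det(\omega^m|_V)=\lambda^m=1$, so $\omega^m\in N_1$.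

\begin{lemma}\label{lem:xm}
$\Delta(x^m)=x^m\otimes1+\omega^m\otimes x^m$.
\end{lemma}

\begin{proof}
Using $b_1y_2=q_1y_2b_1$ and $b_2y_1=q_2y_1b_2$,
\begin{align*}
\Delta(x)&=x\otimes1+(y_1b_2-q_1b_2y_1)\otimes y_2+(b_1y_2-q_1y_2b_1)\otimes y_1+\omega\otimes x\\
&=X+Y+Z,\qquad X=x\otimes1,\quad Y=(1-\lambda)\,y_1b_2\otimes y_2,\quad Z=\omega\otimes x .
\end{align*}
We have $y_1x=-q_1y_1y_2y_1=-q_1xy_1$ and $xy_2=-q_1y_2y_1y_2=-q_1y_2x$. Further $b_2x=-q_2xb_2$, $\omega x=\lambda x\omega$ and $\omega y_1=-q_2y_1\omega$. Hence
\begin{gather*}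
YX=(1-\lambda)\,y_1b_2x\otimes y_2=(1-\lambda)(-q_2)(-q_1)\,xy_1b_2\otimes y_2=\lambda XY,\\
ZX=\omega x\otimes x=\lambda XZ,\\
ZY=(1-\lambda)\,\omega y_1b_2\otimes xy_2=(1-\lambda)(-q_2)(-q_1)\,y_1b_2\omega\otimes y_2x=\lambda YZ .
\end{gather*}
Applying \eqref{eq:qbin} to the pair $X+Y,Z$ and then to the pair $X,Y$, we get $\Delta(x^m)=X^m+Y^m+Z^m$. Finally $Y^m=0$: if $m=1$ then $\lambda=1$ and $Y=0$, and if $m\ge2$ then $Y^2=0$ because $y_2^2=0$.
\end{proof}

\begin{lemma}\label{lem:holds}
If $\omega^m=1$, then $t^m$ is primitive and $k\to k[t^m]\to H\to H/Ht^m\to k$ is an exact sequence of the form \eqref{eq:conj} with $G=\mathbb G_a$.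
\end{lemma}

\begin{proof}
The element $\omega$ acts on $V$ as $\operatorname{diag}(-q_2,-q_1)$, so $(-q_1)^m=(-q_2)^m=1$. Since $uv=vu=0$, we have $x^m=u^m+(-q_1)^mv^m=u^m+v^m=t^m$, which is primitive by Lemma \ref{lem:xm}. So $A=k[t^m]$ is a Hopf subalgebra isomorphic to $\mathcal O(\mathbb G_a)$. It is stable under conjugation by $\Gamma$ because $gt^mg^{-1}=\psi(g)^mt^m$. Every $a\in A$ commutes with $y_i$, since $t$ is central in $R$, and with $b_i$, since $\psi(b_i)^m=(-q_i)^m=1$; so both expressions in \eqref{eq:ad} vanish for $y=y_i$. Thus $A$ is normal. By Proposition \ref{prop:matrix}(c), $H$ is free of finite rank over $A$ on both sides, so Lemma \ref{lem:exact} applies, and $H/HA^+=H/Ht^m$ has dimension $4m|\Gamma|$.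
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:dich}(2)]
Let $H$ be prime. By part (1), $\Gamma$ acts faithfully and one of the following cases occurs.

\emph{Case I: $\Gamma=N$ and $N_1=1$.} Then $\omega^m\in N_1$ is trivial, and Lemma \ref{lem:holds} gives a sequence \eqref{eq:conj}.

In the remaining cases $\Gamma\neq N$ and $N_1=\{\pm I\}$. By \eqref{eq:q}, $q_1=q_2=q=\pm1$. So $\lambda=1$, $m=1$ and $\omega=-qI$, and $b_1=b_2$ exactly when $q=-1$.

\emph{Case II: $\Gamma\neq N$ and $b_1=b_2$.} Here $q=-1$ and $\omega=1$, and Lemma \ref{lem:holds} gives a sequence \eqref{eq:conj} with $\mathcal O(\mathbb G_a)=k[t]$.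

\emph{Case III: $\Gamma\neq N$ and $b_1\neq b_2$.} Here $q=1$, $b_1=\operatorname{diag}(-1,1)$, $b_2=\operatorname{diag}(1,-1)$, and the obstruction is $\omega=-I$. We show that $H\cong H_n$ for some odd $n$. Fix $\sigma\in\Gamma\setminus N$.

First we determine $N$. For $g=\operatorname{diag}(\alpha,\beta)\in N$ we have $g(\sigma g\sigma^{-1})^{-1}=\operatorname{diag}(\alpha/\beta,\beta/\alpha)\in N_1$, so $\beta=\pm\alpha$, and $g$ or $gb_2$ is scalar. The scalar matrices in $\Gamma$ form a group $\mu_LI$, and $N=\mu_LI\times\langle b_2\rangle$. Since $-I\in\Gamma$, $L$ is even. If $4\mid L$, then $\sqrt{-1}\,I\cdot b_2=\operatorname{diag}(\sqrt{-1},-\sqrt{-1})$ would lie in $N_1=\{\pm I\}$. So $L=2n$ with $n$ odd.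

Next we adjust $\sigma$ to an involution. If $\sigma\cdot y_1=\alpha y_2$ and $\sigma\cdot y_2=\beta y_1$, then $\sigma^2=\alpha\beta I$, so $\alpha\beta\in\mu_{2n}=\{\pm1\}\times\mu_n$. Replacing $\sigma$ by $\sigma b_1$ changes $\alpha$ to $-\alpha$ and leaves $\beta$ unchanged, so we may assume $\alpha\beta\in\mu_n$. As $n$ is odd, $\alpha\beta=\nu^2$ with $\nu\in\mu_n$, and replacing $\sigma$ by $(\nu^{-1}I)\sigma$ we may assume $\alpha\beta=1$. Now replace $y_2$ by $\alpha y_2$. This changes neither the relations of $R$, nor the coproduct, nor the matrices of elements of $N$, and $\sigma$ becomes the matrix $\tau$ of Example \ref{ex:Hn}. Since $\mu_{2n}I=\langle b_1b_2\rangle\times\mu_nI$, the group $\Gamma=N\cup N\tau$ is generated by $b_1,b_2,\tau,\zeta I$. So $\Gamma=\Gamma_n$ and $H\cong H_n$, which admits no sequence \eqref{eq:conj} by Theorem \ref{thm:counter}.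

Thus a sequence \eqref{eq:conj} fails to exist exactly in Case III, and in that case $H\cong H_n$ for some odd $n$. Conversely, if $H\cong H_n$ with $n$ odd, then $H$ admits no sequence \eqref{eq:conj} by Theorem \ref{thm:counter}, so we are in Case III. Finally $|G(H_n)|=8n$, so the $H_n$ are pairwise non-isomorphic.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Liu}
Gongxiang Liu, \emph{A classification result on prime Hopf algebras of GK-dimension one}, arXiv:1804.08973 (2018).

\bibitem{Mont}
S. Montgomery, \emph{Hopf Algebras and Their Actions on Rings}, CBMS 82.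

\end{thebibliography}
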